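\title{Null universal differentiability sets in Carnot groups of rank at least two}

\begin{abstract}
A universal differentiability set in a Carnot group is a set that contains a point of Pansu differentiability of every real-valued Lipschitz function. We prove that the free Carnot group of rank two and step three contains a universal differentiability set of measure zero, although in this group maximality of a directional derivative does not imply differentiability for any horizontal direction. The proof works in every Carnot group whose first layer has dimension at least two, and hence a nontrivial Carnot group contains a null universal differentiability set if and only if it is not isomorphic to $\mathbb{R}$. The method uses averages of the horizontal gradient over cubes, a strictly convex functional of these averages, and an energy estimate with a weight concentrated near a thin slab.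
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{Carnot group} of step $s$ is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra is decomposed as $\mathfrak g=V_1\oplus\dots\oplus V_s$ with $[V_1,V_k]=V_{k+1}$ for $k<s$, $[V_1,V_s]=0$ and $V_s\neq0$. Its \emph{rank} is $m=\dim V_1$. We identify $G$ with $\mathfrak g$ by the exponential map. Lebesgue measure on $\mathfrak g$ is then a Haar measure, and \emph{null} refers to it. The \emph{dilation} $\delta_r$, $r>0$, is the automorphism that multiplies $V_k$ by $r^k$. We fix a basis $X_1,\dots,X_m$ of $V_1$, declare it orthonormal, identify $V_1$ with $\mathbb{R}^m$ by means of it, and regard the $X_j$ also as left-invariant vector fields. An absolutely continuous curve $\gamma$ is \emph{horizontal} if $\dot\gamma=\sum_j u_jX_j(\gamma)$ almost everywhere; its length is $\int|u|$. The \emph{Carnot--Carath\'eodory distance} $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$, and Lipschitz always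 means Lipschitz for $d$. The projection $\pi\colon G\to\mathbb{R}^m$ onto the first layer is a homomorphism.

Step one gives $G=\mathbb{R}^m$ with the Euclidean distance. The group that prompts this paper is the free Carnot group $\mathbb{F}_{2,3}$ of rank two and step three: $V_1=\operatorname{span}\{X_1,X_2\}$, $V_2=\operatorname{span}\{X_3\}$, $V_3=\operatorname{span}\{X_4,X_5\}$, and the only nonzero brackets among the basis vectors are
\[
[X_1,X_2]=X_3,\qquad [X_1,X_3]=X_4,\qquad [X_2,X_3]=X_5 .
\]

A function $f$, defined near $x\in G$, is (Pansu) \emph{differentiable} at $x$ if there is a homomorphism $L\colon G\to\mathbb{R}$ with $L(\delta_rh)=rL(h)$ for all $r>0$ and $h\in G$ such that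
\[
\lim_{y\to x}\frac{|f(y)-f(x)-L(x^{-1}y)|}{d(x,y)}=0 .
\]
The maps $h\mapsto\langle v,\pi(h)\rangle$, $v\in\mathbb{R}^m$, are such homomorphisms. If $f$ is differentiable at $x$ and $E\in V_1$, then $t\mapsto f(x\exp(tE))$ is differentiable at $0$, because $L(\exp(tE))=tL(\exp E)$ for both signs of $t$ and $d(x,x\exp(tE))=|t||E|$. A set $N\subset G$ is a \emph{universal differentiability set} (UDS) if every Lipschitz $f\colon G\to\mathbb{R}$ is differentiable at some point of $N$.

On $G=\mathbb{R}$ measure decides the matter: a set that is not null is a UDS by Lebesgue's theorem, and no null set is a UDS (Proposition~\ref{prop:line}). The second fact rules out many null sets in any Carnot group. Let $\ell=\langle e,\cdot\rangle$ be a unit linear functional on $\mathbb{R}^m$, let $Z\subset\mathbb{R}$ be null, and let $g$ be a Lipschitz function on $\mathbb{R}$ differentiable at no point of $Z$. Then $f=g\circ\ell\circ\pi$ satisfies $f(x\exp(te))=g(\ell(\pi(x))+t)$, so $f$ is differentiable at no point of $(\ell\circ\pi)^{-1}(Z)$.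 A null UDS therefore cannot be thin in one direction only. The following question comes from \cite{PS}.

\begin{quote}
Does $\mathbb{F}_{2,3}$ contain a UDS of measure zero, or is there, on the contrary, for every null set $N\subset\mathbb{F}_{2,3}$ a Lipschitz function $f\colon\mathbb{F}_{2,3}\to\mathbb{R}$ differentiable at no point of $N$?
\end{quote}

There is a reason to guess the second alternative. To find a point of differentiability in a small set one wants a criterion that looks at the function along one line only. Let $F$ be $1$-Lipschitz with $F(0)=0$, let $E\in V_1$ be a unit vector, and suppose that $t\mapsto F(\exp(tE))$ has derivative $1$ at $0$, the largest possible value. For $t>0$,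
\[
t-o(t)-d(\exp(tE),h)\le F(h)\le -t+o(t)+d(\exp(-tE),h).
\]
In $\mathbb{R}^m$ we have $|h\pm tE|\le t\pm\langle E,h\rangle+|h|^2/(2t)$, and the choice $t=T|h|$ gives $|F(h)-\langle E,h\rangle|\le |h|/(2T)+o(T|h|)$ for each $T$: maximality of a directional derivative implies differentiability. The argument rests on the first-order expansion of the distance near the points $\pm tE$. It is known that in $\mathbb{F}_{2,3}$ the distance from the origin is not differentiable at $\exp(E)$ for any horizontal direction $E$. The implication then fails for every direction: $F=d(0,\cdot)$ satisfies $F(\exp(E)\exp(tE))=1+t$ for $|t|<1$, and is not differentiable at $\exp(E)$.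

\subsection{Results}

\begin{theorem}\label{thm:F23}
The group $\mathbb{F}_{2,3}$ contains a universal differentiability set of measure zero.
\end{theorem}

This is the case $G=\Omega=\mathbb{F}_{2,3}$ of the following theorem.

\begin{theorem}\label{thm:main}
Let $G$ be a Carnot group with first layer $V_1\cong\mathbb{R}^m$, $m\ge2$, and let $\pi\colon G\to\mathbb{R}^m$ be the projection onto the first layer. There is a Lebesgue null $G_\delta$ set $N_0\subset\mathbb{R}^m$ such that the Haar null $G_\delta$ set $N=\pi^{-1}(N_0)$ has the following property: for every nonempty open $\Omega\subset G$, every Lipschitz function $f\colon\Omega\to\mathbb{R}$ is Pansu differentiable at some point of $N\cap\Omega$.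
\end{theorem}

\begin{corollary}\label{cor:iff}
A nontrivial Carnot group contains a null universal differentiability set if and only if it is not isomorphic to $\mathbb{R}$.
\end{corollary}

The proof uses neither derivatives along a single line nor any regularity of $d$. The set $N$ is the upper limit of open sets $S_i$, each a union of thin slabs in many directions. Given $F$, we build balls $B(x_i,r_i)$ shrinking to a point, on which $F$ is close to homomorphisms $\langle v_i,\pi\rangle$, where $v_i$ is an average of the horizontal gradient. At index $i$ we try to place the next ball inside $S_i$. If this is impossible, a bounded convex function of $v_i$ can be increased by at least $1/i$; since $\sum 1/i=\infty$, slabs are entered infinitely often. Section~\ref{sec:plane} shows this dichotomy in the plane. Sections~\ref{sec:prelim} and~\ref{sec:lemmas} contain the tools, Section~\ref{sec:set} defines $N$, Sections~\ref{sec:states} and~\ref{sec:dichotomy} state and prove the dichotomy, Section~\ref{sec:chain} proves Theorem~\ref{thm:main},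 and Section~\ref{sec:line} treats the line.

\section{The mechanism in the plane}\label{sec:plane}

Let $G=\mathbb{R}^2$, $S=(-1,1)^2$, $v=(\beta,0)$ with $\beta\ge0$, and let $F$ be Lipschitz with $u=F-F(0)-\langle v,\cdot\rangle$ bounded by a small $\varepsilon$ on $\overline S$. We look for a point $y$ in a thin slab near which $F$ stays close to an affine function of slope $v$ at all smaller scales under consideration. Put $\Gamma=|\nabla F-v|$. If the average of $\Gamma$ over a disc is small, then $F$ is uniformly close to such an affine function on a smaller disc (Lemma~\ref{lem:approx}). So we want a point of the slab at which the Hardy--Littlewood maximal function $M(\Gamma 1_S)$ is small.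

The starting point is the identity
\[
\Gamma^2=\bigl(|\nabla F|^2-|v|^2\bigr)-2\beta\,\partial_1u .
\]
Suppose that nothing can be gained in the quantity $|v|^2$, in the sense that $|\nabla F|^2\le|v|^2+\theta$ almost everywhere in $S$. On almost every horizontal segment $\int_{-1}^1\partial_1u\,dx_1=u(1,x_2)-u(-1,x_2)\ge-2\varepsilon$, so $\int_{-1}^1\Gamma^2\,dx_1\le2\theta+4\beta\varepsilon$. Hence, for every weight $\omega\ge0$ that depends on $x_2$ only,
\begin{equation}\label{eq:model}
\int_S\omega\,\Gamma^2\le(\theta+2\beta\varepsilon)\int_S\omega .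
\end{equation}
Let $\Sigma=(-1,1)\times(-w,w)$, a slab of area $4w$ parallel to $v$. Which weight should be used?

With $\omega\equiv1$, the maximal theorem bounds the average of $M(\Gamma1_S)^2$ over $\Sigma$ by $C(\theta+2\beta\varepsilon)/w$. This cannot suffice: at index $i$ we would need $\theta_i/w_i\to0$, while $\sum w_i<\infty$ is needed for a null set and $\sum\theta_i=\infty$ is needed for the dichotomy to terminate. With $\omega=1_\Sigma$, \eqref{eq:model} loses nothing, but $M$ is not bounded on $L^2(\omega)$, since a function vanishing on $\Sigma$ has a positive maximal function there. The weight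
\[
\omega(x)=(|x_2|+w)^{-a},\qquad 0<a<1,
\]
lies in between. The operator $M$ is bounded on $L^2(\omega)$ with a norm independent of $w$ (Lemma~\ref{lem:weight}), $\int_S\omega\le4/(1-a)$, and $\omega\ge(2w)^{-a}$ on $\Sigma$. Therefore
\[
\frac1{|\Sigma|}\int_\Sigma M(\Gamma1_S)^2\le\frac{(2w)^a}{4w}\int\omega\,M(\Gamma1_S)^2\le C_a(\theta+2\beta\varepsilon)\,w^{-(1-a)} .
\]
For $\theta=1/i$, $\varepsilon\le1/i$, $w=i^{-\gamma}$ and $(1-a)\gamma=\frac14$, the right side is $O(i^{-3/4})$, however large the fixed exponent $\gamma$ is. Either $|v|^2$ can be raised by $1/i$, or the slab contains a good point.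

Two examples show the role of the direction of the slab. If $F(x)=\beta x_1+g(x_2)$, then $\Gamma^2=g'(x_2)^2=|\nabla F|^2-|v|^2$: whatever goes wrong in a slab parallel to $v$ is paid for by a gain of the same size. If $F(x)=\int_0^{x_1}1_{\{|\tau|\ge w\}}\,d\tau$ and $v=(1,0)$, then $\varepsilon=w$ and $\theta=0$, yet $\Gamma=1$ on the slab $\{|x_1|<w\}$ orthogonal to $v$. That slab contains no good point, while $\Sigma$ meets it in a proportion $w$ only. On the line the same $F$ leaves no slab to choose, and this is why $m\ge2$ is needed.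

In a Carnot group the weight is a function of $\ell\circ\pi$, invariant under $h\mapsto h\exp(tE')$ for $E'\in\ker\ell$, and integration over segments becomes an integration by parts. Four further points separate the model from the proof.
\begin{enumerate}
\item To repeat the argument we need a smaller scale at which $F$ is again very close to a homomorphism. So $\nabla F$ is replaced by its averages over cubes, and the scale is found by pigeonholing among many generations of cubes.
\item A gain is of use only at a point where $F$ remains controlled at the intermediate scales. The no-gain hypothesis weakens to ``gain $\le\theta+\Lambda^{-1}(M\Gamma)^2$'', and the extra term has to be absorbed by an iteration over scales.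
\item The set $N$ is fixed before $F$, so at index $i$ only finitely many directions, and a grid of positions, are available.
\item Control of $|v_i|^2$ does not make $v_i$ converge; $|v|^2$ is replaced by strictly convex perturbations of it.
\end{enumerate}

\section{Preliminaries}\label{sec:prelim}

From now on $G$ is a Carnot group of step $s$ and rank $m$. The letter $C$ denotes constants that depend only on $G$ and on choices, fixed once, that depend only on $G$; its value may change from line to line. The average of $\psi$ over a set $A$ of positive finite measure is $\operatorname{av}_A\psi=|A|^{-1}\int_A\psi$.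

\subsection{Distance and measure}

Write $|x|=d(0,x)$. The distance is left-invariant and homogeneous, so $d(x,y)=|x^{-1}y|$, $|x^{-1}|=|x|$, $|xy|\le|x|+|y|$ and $|\delta_rx|=r|x|$. It induces the usual topology, closed balls are compact, and any two points are joined by a geodesic, a horizontal curve whose length is their distance. Open balls are $B(x,r)=x\,\delta_rB_1$, where $B_r=B(0,r)$. Lebesgue measure $|\cdot|$ is invariant under left and right translations and inversion, and $|\delta_rA|=r^H|A|$, where $H=\sum_kk\dim V_k$ is the homogeneous dimension ($H=10$ for $\mathbb{F}_{2,3}$). Thus $|B(x,r)|=|B_1|r^H$.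

We have $\pi(xy)=\pi(x)+\pi(y)$ and $\pi(\delta_rx)=r\pi(x)$. A horizontal curve projects to a curve of the same length in $\mathbb{R}^m$, so $|\pi(x)|\le|x|$, and $|\exp(E)|=|E|$ for $E\in V_1$. If $\ell$ is a unit linear functional on $\mathbb{R}^m$, we write $e_\ell$ for the unit vector with $\ell=\langle e_\ell,\cdot\rangle$, and we write $\ell(x)$ for $\ell(\pi(x))$ when $x\in G$. Then $\ell\colon G\to\mathbb{R}$ is $1$-Lipschitz, linear on $\mathfrak g$, and $\ell(x\delta_rh)=\ell(x)+r\ell(h)$.

The distance is not right-invariant, and the next estimate measures the defect. Let $\|\cdot\|$ be a Euclidean norm on $\mathfrak g$ that extends the one on $V_1$ and makes the layers orthogonal. The functions $|y|$ and $\sum_k\|y_k\|^{1/k}$, where $y_k$ is the component of $y$ in $V_k$, are continuous, positive off $0$ and homogeneous under dilations, hence comparable. So $\|y\|\le C|y|$ and $|y|\le C\|y\|^{1/s}$ on bounded sets. Conjugation $z\mapsto y^{-1}zy$ is the linear map $\operatorname{Ad}_{y^{-1}}$ of $\mathfrak g$, whose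 norm is bounded for $|y|\le4$. Therefore
\begin{equation}\label{eq:conj}
|y^{-1}zy|\le C|z|^{1/s}\qquad(|y|\le4,\ |z|\le1).
\end{equation}

\subsection{The horizontal gradient}

Let $u\colon G\to\mathbb{R}$ be Lipschitz and $X_ju(x)=\frac d{dt}u(x\exp(tX_j))|_{t=0}$. This derivative exists almost everywhere. Indeed, let $Z$ be the Borel set where it fails to exist. For each $x$ the function $t\mapsto u(x\exp(tX_j))$ is Lipschitz, so $x\exp(tX_j)\notin Z$ for almost every $t$, and by right-invariance and Fubini $|Z|=\int_0^1\!\int_G1_Z(x\exp(tX_j))\,dx\,dt=0$. Put $\nabla u=(X_1u,\dots,X_mu)$ and $Eu=\langle E,\nabla u\rangle$ for $E\in\mathbb{R}^m$. If $F$ is $1$-Lipschitz then $|X_jF|\le1$, so $|\nabla F|\le\kappa:=\sqrt m$. Also $\nabla\langle v,\pi\rangle=v$.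

If $\Psi$ is Lipschitz with compact support, right-invariance gives $\int\Psi(x)\,[u(x\exp(tX_j))-u(x)]\,dx=\int u(x)\,[\Psi(x\exp(-tX_j))-\Psi(x)]\,dx$. Dividing by $t$ and using dominated convergence,
\begin{equation}\label{eq:ibp}
\int\Psi\,Eu=-\int u\,E\Psi .
\end{equation}
If $\psi$ is $C^1$ and $\gamma$ is horizontal, then $(\psi\circ\gamma)'=\sum_ju_jX_j\psi(\gamma)$, so $\psi$ changes along $\gamma$ by at most the length of $\gamma$ times $\sup_\gamma|\nabla\psi|$. In particular, functions in $C_c^\infty(G)$ are Lipschitz.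

\subsection{Cubes}

We use the dyadic cubes of Christ \cite{Christ}. There are $\lambda\in(0,1)$, $\sigma_0\in(0,\frac14]$, $A\ge4$ and countable families $\mathcal D_k$, $k\in\mathbb{Z}$, of disjoint open sets covering $G$ up to a null set, with the following properties. For $l\ge k$, each set of $\mathcal D_l$ is contained in one set of $\mathcal D_k$ and is disjoint from the others. With $\sigma_k=\sigma_0\lambda^k$, each $Q\in\mathcal D_k$ has a center $x_Q$ such that
\begin{equation}\label{eq:cube}
B(x_Q,4\sigma_k)\subset Q,\qquad\operatorname{diam}Q\le A\sigma_k .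
\end{equation}
We call $k$ the \emph{generation}. For a locally integrable $\psi$, let $\mathbb E_k\psi$ be the function equal to $\operatorname{av}_Q\psi$ on each $Q\in\mathcal D_k$. Summing over cubes shows $\int\phi\,\mathbb E_k\psi=\int\psi\,\mathbb E_k\phi$ for bounded $\phi,\psi$, one of them of bounded support. If $l\ge k$ and $Q\in\mathcal D_k$, then $\mathbb E_l\psi-\mathbb E_k\psi$ has mean zero on $Q$, where $\mathbb E_k\psi$ is constant, so $\int_Q|\mathbb E_l\psi-\mathbb E_k\psi|^2=\int_Q|\mathbb E_l\psi|^2-\int_Q|\mathbb E_k\psi|^2$. For generations $k_1<\dots<k_{P+1}$ and $Q_1\in\mathcal D_{k_1}$ these identities telescope to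
\begin{equation}\label{eq:orth}
\sum_{j=1}^P\int_{Q_1}|\mathbb E_{k_{j+1}}\psi-\mathbb E_{k_j}\psi|^2\le|Q_1|\sup|\psi|^2 .
\end{equation}

\emph{Rescaling.} Given $x\in G$ and $r>0$, we may replace a $1$-Lipschitz $F$ by $h\mapsto r^{-1}F(x\delta_rh)$, and each cube by its preimage under $h\mapsto x\delta_rh$. The new function is $1$-Lipschitz with gradient $\nabla F(x\delta_rh)$, averages of the gradient over cubes are unchanged, and \eqref{eq:cube} holds with $\sigma_k/r$ in place of $\sigma_k$.

\section{Two lemmas}\label{sec:lemmas}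

\subsection{From averaged gradients to uniform approximation}

The first lemma takes the place of the differentiability of the distance. We shall know only that the averages of $\nabla F$ over small cubes are close to $v$ in the mean, which says nothing about $F$ along a given curve. We therefore smooth $F$, by a convolution on the left so that it commutes with the fields $X_j$. The price is a power $1/s$ from \eqref{eq:conj}, and this is the only place where the step of $G$ enters.

\begin{lemma}\label{lem:approx}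
Let $c_0=\frac1{2s(H+1)}$. Let $F$ be $1$-Lipschitz, $x\in G$, $|v|\le\kappa$, $R>0$, and let $k$ be a generation with $\varrho:=A\sigma_k/R\le1$. Then for $|h|\le R$
\[
|F(xh)-F(x)-\langle v,\pi(h)\rangle|\le C\Bigl(\operatorname{av}_{B(x,4R)}|\mathbb E_k\nabla F-v|+\varrho^{1/s}\Bigr)^{c_0}R .
\]
\end{lemma}

\begin{proof}
Rescale so that $x=0$, $R=1$; cubes of generation $k$ then have diameter at most $\varrho\le1$. Let $\epsilon>0$ be the sum in parentheses and $u=F-\langle v,\pi\rangle$, which is $(1+\kappa)$-Lipschitz. If $\epsilon>1$ the claim follows from $|u(h)-u(0)|\le1+\kappa$, so let $\epsilon\le1$. Fix $\varphi\in C_c^\infty(B_1)$ with $\varphi\ge0$, $\int\varphi=1$. For $\tau\in(0,1]$ let $\varphi_\tau(z)=\tau^{-H}\varphi(\delta_{1/\tau}z)$, which is supported in $B_\tau$, bounded by $C\tau^{-H}$ and $C\tau^{-H-1}$-Lipschitz, and let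
\[
u_\tau(h)=\int\varphi_\tau(z)\,u(z^{-1}h)\,dz=\int\varphi_\tau(hy^{-1})\,u(y)\,dy .
\]
The second form shows that $u_\tau$ is smooth. For $|h|\le1$ and $|z|<\tau$ we have $d(z^{-1}h,h)=|h^{-1}zh|\le C\tau^{1/s}$ by \eqref{eq:conj}, so $|u_\tau(h)-u(h)|\le C\tau^{1/s}$.

Differentiating the first form along $h\exp(tX_j)$, by dominated convergence, gives
\[
\nabla u_\tau(h)=\int K_h(y)\,(\nabla F(y)-v)\,dy,\qquad K_h(y)=\varphi_\tau(hy^{-1}).
\]
Let $|h|\le1$. If $K_h(y)\ne0$ then $y=z^{-1}h$ with $|z|<1$, so $y\in B_2$, and the cubes of generation $k$ on which $K_h$ does not vanish identically lie in $B_4$. If $y$ and $y'=yz$ belong to one such cube, then $|z|\le\varrho$ and $hy'^{-1}=(hy^{-1})(yz^{-1}y^{-1})$, so \eqref{eq:conj} gives $|K_h(y)-K_h(y')|\le C\tau^{-H-1}\varrho^{1/s}$. Hence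
\[
\Bigl|\int K_h(\nabla F-\mathbb E_k\nabla F)\Bigr|=\Bigl|\int(K_h-\mathbb E_kK_h)\nabla F\Bigr|\le C\tau^{-H-1}\varrho^{1/s},
\]
and $|\int K_h(\mathbb E_k\nabla F-v)|\le C\tau^{-H}\operatorname{av}_{B_4}|\mathbb E_k\nabla F-v|$. Thus $|\nabla u_\tau|\le C\tau^{-H-1}\epsilon$ on $\{|h|\le1\}$. A geodesic from $0$ to $h$ stays in this set and has length at most $1$, so
\[
|u(h)-u(0)|\le C\bigl(\tau^{1/s}+\tau^{-H-1}\epsilon\bigr).
\]
For $\tau=\epsilon^{1/(2H+2)}$ the two terms are $\epsilon^{c_0}$ and $\epsilon^{1/2}\le\epsilon^{c_0}$.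
\end{proof}

\subsection{Weights concentrated near a slab}

For locally integrable $\phi$ let $M\phi(y)=\sup_{r>0}\operatorname{av}_{B(y,r)}|\phi|$. Recall the Hardy--Littlewood theorem for doubling measures: if $\mu$ is a Borel measure on a metric space with $0<\mu(B(y,2r))\le C_\mu\,\mu(B(y,r))<\infty$ for all balls, then $M_\mu\phi(y)=\sup_{r>0}\mu(B(y,r))^{-1}\int_{B(y,r)}|\phi|\,d\mu$ is bounded on $L^2(\mu)$ with a norm depending only on $C_\mu$. For a weight $\omega$ we write $\omega(A)=\int_A\omega$, and $2B$ is the ball with the center of $B$ and twice its radius.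

\begin{lemma}\label{lem:weight}
Let $a\in(0,1)$, let $\ell$ be a unit linear functional on $\mathbb{R}^m$, $c\in\mathbb{R}$, $w>0$, and let $\omega(h)=(|\ell(h)-c|+w)^{-a}$ or $\omega\equiv1$. With $C$ depending only on $G$ and $a$:
\begin{enumerate}
\item[(i)] $\operatorname{av}_B\omega\le C\inf_B\omega$ for all balls $B$;
\item[(ii)] $\omega(2B)\le C\omega(B)$ for all balls $B$;
\item[(iii)] $\int(M\phi)^2\omega\le C\int\phi^2\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $\omega\equiv1$ there is nothing to prove. Let $\psi(\tau)=(|\tau-c|+w)^{-a}$, $B=B(y,r)$ and $I=[\ell(y)-r,\ell(y)+r]$. As $B_1$ is a bounded subset of $\mathfrak g$, its slices by the hyperplanes $\{\ell=\tau\}$ have hyperplane measure at most $C$, and they are empty for $|\tau|\ge1$. By Fubini,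
\[
\operatorname{av}_B\omega=\operatorname{av}_{h\in B_1}\psi(\ell(y)+r\ell(h))\le C\int_{-1}^1\psi(\ell(y)+r\tau)\,d\tau=\frac Cr\int_I\psi,
\]
while $\inf_B\omega\ge\inf_I\psi$. If $|\ell(y)-c|\ge2r$, then $|\tau-c|$ varies on $I$ by a factor at most $3$, so $\sup_I\psi\le3\inf_I\psi$ and (i) follows. Otherwise $|\tau-c|\le3r$ on $I$, so $\inf_I\psi\ge(3r+w)^{-a}$ and $\int_I\psi\le2\int_0^{3r}(\tau+w)^{-a}\,d\tau$. If $w\le3r$, the last integral is at most $\frac1{1-a}(3r+w)^{1-a}\le\frac{6r}{1-a}(3r+w)^{-a}$. If $w>3r$, it is at most $3rw^{-a}\le6r(3r+w)^{-a}$.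

(ii) By (i), $\omega(2B)\le C|2B|\inf_{2B}\omega\le C|B|\inf_B\omega\le C\omega(B)$.

(iii) By (i), $|B|^{-1}\le C\inf_B\omega/\omega(B)$, so $\operatorname{av}_B|\phi|\le C\omega(B)^{-1}\int_B|\phi|\,\omega$. Thus $M\phi\le CM_\mu\phi$ for $d\mu=\omega\,dh$, which is doubling by (ii).
\end{proof}

The point is that $C$ does not depend on $w$. This needs $a<1$: for $a=1$, $c=0$ and $G=\mathbb{R}$, the average of $\omega$ over $(-1,1)$ is $\log(1+1/w)$, while the infimum is below $1$.

\section{The set $N$}\label{sec:set}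

From here to the end of Section~\ref{sec:chain}, $m\ge2$. Define exponents, each in terms of the preceding ones,
\[
b=\frac{14}{c_0},\qquad p=b+2H+4,\qquad\gamma=p+m+4,\qquad1-a=\frac1{4\gamma}.
\]
They depend only on $G$, so the constants of Lemma~\ref{lem:weight} for this $a$ are constants $C$. For each index $i\ge1$ we fix the following.
\begin{itemize}
\item $\nu_i=i^{-b}$, the admissible oscillation of the averaged gradient; $P_i=\lceil i^p\rceil$, the number of generations among which we pigeonhole; and a positive integer $q_i$ with $\lambda^{q_i/s}\le i^{-b/2}$ and $A\lambda^{q_i}\le1$, the gap between them.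
\item $t_i=4^{-l_i}$, where $l_i\ge0$ is the least integer with $4^{-l_i}\le i^{-2}$, so that $i^{-2}/4<t_i\le i^{-2}$. This is the relative scale down to which the energy estimate is iterated.
\item $w_i=\frac14i^{-\gamma}$, the relative width of the slabs, and $\rho_i=10^{-3}i^{-4}w_i$, a bound for the relative size of the cubes of the next index; the weight is nearly constant on such cubes.
\item Generations $k(i,j)=k_i+jq_i$, $1\le j\le P_i+1$, where $k_1=0$ and $k_{i+1}\ge k(i,P_i+1)$ is so large that
\begin{equation}\label{eq:gap}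
A\sigma_{k_{i+1}}\le\rho_i\,\sigma_{k(i,P_i)} .
\end{equation}
Put $r_{i,j}=\sigma_{k(i,j)}\le1$.
\item A maximal $\frac1{4i}$-separated set $\mathcal L_i$ of unit functionals on $\mathbb{R}^m$. Every unit functional is within $\frac1{4i}$ of $\mathcal L_i$, and $\#\mathcal L_i\le Ci^{m-1}$.
\end{itemize}

The next lemma is the only place where $m\ge2$ is used.

\begin{lemma}\label{lem:net}
For every unit vector $E\in\mathbb{R}^m$ there are $\ell\in\mathcal L_i$ and a unit vector $E'\in\ker\ell$ with $|E-E'|\le1/i$.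
\end{lemma}

\begin{proof}
As $m\ge2$, there is a unit functional $\ell_0$ with $\ell_0(E)=0$. Take $\ell\in\mathcal L_i$ with $|\ell-\ell_0|\le\frac1{4i}$, so $|\ell(E)|\le\frac1{4i}$. Let $E'$ be the normalized orthogonal projection of $E$ to $\ker\ell$. Then $\langle E,E'\rangle=\sqrt{1-\ell(E)^2}\ge1-\ell(E)^2$, so $|E-E'|^2\le2\ell(E)^2\le i^{-2}$.
\end{proof}

We do not know in advance at which of the scales $r_{i,j}$, in which direction, or where a slab will be needed. So $S_i$ contains slabs for each scale and each $\ell\in\mathcal L_i$, along a grid fine enough that one of them passes near the center of every ball of radius $t_ir_{i,j}$: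
\[
S_i^0=\bigcup_{j=1}^{P_i}\ \bigcup_{\ell\in\mathcal L_i}\Bigl\{v\in\mathbb{R}^m:\operatorname{dist}\Bigl(\ell(v),\frac{t_ir_{i,j}}{100}\mathbb{Z}\Bigr)<4w_ir_{i,j}\Bigr\},\qquad S_i=\pi^{-1}(S_i^0),
\]
\[
N_0=\bigcap_{n\ge1}\bigcup_{i\ge n}S_i^0,\qquad N=\pi^{-1}(N_0).
\]
Thus $x\in N$ if and only if $x\in S_i$ for infinitely many $i$. These sets depend only on $G$.

\begin{lemma}\label{lem:null}
The sets $N_0\subset\mathbb{R}^m$ and $N\subset G$ are null $G_\delta$ sets.
\end{lemma}

\begin{proof}
The sets $S_i^0$ are open and $\pi$ is continuous, so $N_0$ and $N$ are $G_\delta$. Fix a Euclidean ball $B$ of radius $R\ge1$ in $\mathbb{R}^m$. For given $j$ and $\ell$, at most $CR/(t_ir_{i,j})$ slabs meet $B$, each in measure at most $8w_ir_{i,j}(2R)^{m-1}$. So $|S_i^0\cap B|\le CR^mP_i\,i^{m-1}w_i/t_i\le CR^m\,i^{p+m-1-\gamma+2}=CR^mi^{-3}$. By the Borel--Cantelli lemma $N_0$ is null. Since $\pi$ is a linear projection of $\mathfrak g$, Fubini's theorem shows that $N$ is null.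
\end{proof}

\section{States, steps, and the dichotomy}\label{sec:states}

Fix a $1$-Lipschitz function $F$ on $G$, and let $\Phi^i_j=\mathbb E_{k(i,j)}\nabla F$ for $1\le j\le P_i+1$, so $|\Phi_j^i|\le\kappa$.

\subsection{States}

We single out the cubes on which the averaged gradient hardly changes when we pass to much smaller cubes.

\begin{definition}
A \emph{state of index $i$} is a pair $X=(Q,j)$ with $1\le j\le P_i$ and $Q\in\mathcal D_{k(i,j)}$ such that $\mathcal V_Q:=\operatorname{av}_Q|\Phi^i_{j+1}-\Phi^i_j|^2\le\nu_i$. We put $Q_X=Q$, $x_X=x_Q$, $r_X=r_{i,j}$ and $v_X=\operatorname{av}_Q\nabla F$.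
\end{definition}

\begin{lemma}\label{lem:states}
\begin{enumerate}
\item[(i)] There is $\varepsilon_i=Ci^{-7}$ such that every state $X$ of index $i$ satisfies
\begin{equation}\label{eq:state}
|F(x_Xh)-F(x_X)-\langle v_X,\pi(h)\rangle|\le\varepsilon_ir_X\qquad(|h|\le r_X).
\end{equation}
\item[(ii)] If $\Omega$ is open and nonempty, then for every sufficiently large $i$ there is a state $X$ of index $i$ with $Q_X\subset\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:approx} with $R=r_X$ and $k=k(i,j+1)$. Here $\varrho=A\lambda^{q_i}\le1$ and $\varrho^{1/s}\le Ci^{-b/2}$. By \eqref{eq:cube}, $B(x_X,4r_X)\subset Q$ and $|Q|\le C|B(x_X,4r_X)|$, and $\Phi_j^i=v_X$ on $Q$, so the average in the lemma is at most $C\operatorname{av}_Q|\Phi^i_{j+1}-\Phi^i_j|\le C\mathcal V_Q^{1/2}\le Ci^{-b/2}$. Finally $bc_0/2=7$.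

(ii) For large $i$ some $Q_1\in\mathcal D_{k(i,1)}$ lies in $\Omega$, because these cubes cover almost all of $G$ and their diameters tend to $0$. By \eqref{eq:orth} there is $j\le P_i$ with $\operatorname{av}_{Q_1}|\Phi^i_{j+1}-\Phi^i_j|^2\le m/P_i$. The left side is a weighted mean of the numbers $\mathcal V_Q$ over $Q\in\mathcal D_{k(i,j)}$, $Q\subset Q_1$. So one of them is at most $mi^{-p}$, which is below $\nu_i$ for large $i$.
\end{proof}

\subsection{Steps}

Estimate \eqref{eq:state} controls $F$ at scales comparable to $r_X$ only, and the radius of the next state is far smaller. The tolerance of a step measures $F$ at the scales in between.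

\begin{definition}
Let $X$, $X'$ be states of indices $i$, $i+1$. We write $X\to X'$, and call this a \emph{step}, if $x_{X'}\in B(x_X,r_X/4)$ and $r_{X'}\le10^{-3}r_X$. Its \emph{tolerance} is
\[
\operatorname{tol}(X,X')=\sup\Bigl\{\frac{|F(x_{X'}h)-F(x_{X'})-\langle v_X,\pi(h)\rangle|}{|h|}:\ r_{X'}\le|h|\le\frac{r_X}2\Bigr\}.
\]
\end{definition}

\begin{lemma}\label{lem:limit}
Let $X_i$, $i\ge i_1$, be states of index $i$ with $X_i\to X_{i+1}$, and write $x_i,r_i,v_i$ for their data. Then $x_i$ converges to a point $x_*$ with $x_*\in B(x_i,r_i)$ for all $i$. If $\operatorname{tol}(X_i,X_{i+1})\to0$ and $v_i\to v$, then $F$ is differentiable at $x_*$ with $L=\langle v,\pi\rangle$.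
\end{lemma}

\begin{proof}
Since $d(x_i,x_{i+1})<r_i/4$ and $r_{i+1}\le10^{-3}r_i$, the sequence is Cauchy and $d(x_i,x_*)\le\frac14r_i\sum_{l\ge0}10^{-3l}<r_i/3$. For $i>i_1$ let $\varepsilon_i'=\varepsilon_i+\operatorname{tol}(X_{i-1},X_i)+|v_i-v_{i-1}|\to0$. Then
\begin{equation}\label{eq:allscales}
|F(x_iy)-F(x_i)-\langle v_i,\pi(y)\rangle|\le\varepsilon_i'\max(|y|,r_i)\qquad(|y|\le r_{i-1}/2),
\end{equation}
by \eqref{eq:state} if $|y|\le r_i$, and otherwise by the definition of tolerance and $|\langle v_i-v_{i-1},\pi(y)\rangle|\le|v_i-v_{i-1}||y|$. Given a small $h\ne0$, let $i$ satisfy $r_i/3<|h|\le r_{i-1}/3$, and put $z=x_i^{-1}x_*$, so $|z|<r_i/3<|h|$. Then $|zh|\le(r_i+r_{i-1})/3\le r_{i-1}/2$, and $|z|$, $|zh|$, $r_i$ are all at most $3|h|$. Subtract \eqref{eq:allscales} for $y=z$ from \eqref{eq:allscales} for $y=zh$. Since $x_izh=x_*h$ and $\pi(zh)-\pi(z)=\pi(h)$,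
\[
|F(x_*h)-F(x_*)-\langle v,\pi(h)\rangle|\le(6\varepsilon_i'+|v_i-v|)\,|h|,
\]
and $i\to\infty$ as $h\to0$.
\end{proof}

\subsection{The functionals and the dichotomy}

Let $\mathcal J$ be the set of functions on $\mathbb{R}^m$ of the form
\[
J(v)=|v|^2-\sum_{k=1}^n2^{-k-1}|v-\bar v_k|^2,\qquad n\ge0,\quad|\bar v_k|\le\kappa .
\]
Such a $J$ is a quadratic polynomial with leading part $c_J|v|^2$, $c_J=1-\sum_{k\le n}2^{-k-1}\in[\frac12,1]$, and $\nabla J(v)=2v-\sum_k2^{-k}(v-\bar v_k)$. Hence
\begin{equation}\label{eq:J}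
J(v')-J(v)=\langle\nabla J(v),v'-v\rangle+c_J|v'-v|^2,\qquad|\nabla J(v)|\le4\kappa\ \text{ if }|v|\le\kappa .
\end{equation}
This replaces the identity of Section~\ref{sec:plane}; the slab now has to be parallel to $\nabla J(v)$. We write $J(X)=J(v_X)$ and $D^+=\max(D,0)$.

\begin{proposition}\label{prop:dich}
Let $\alpha=c_0/2$. There are $K\ge1$, $i_0$ and a sequence $\eta_i\to0$, depending only on $G$, such that the following holds for every state $X$ of index $i\ge i_0$ and every $J\in\mathcal J$. For a step $X\to X'$ write $D=J(X')-J(X)$ and $\operatorname{tol}=\operatorname{tol}(X,X')$. There is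
\begin{enumerate}
\item[(a)] a \emph{neutral step}: $D\ge-2i^{-2}$ and $\operatorname{tol}\le\eta_i+K(D^+)^\alpha$.
\end{enumerate}
Moreover, there is at least one of
\begin{enumerate}
\item[(b)] a \emph{gaining step}: $D\ge1/i$ and $\operatorname{tol}\le\eta_i+KD^\alpha$;
\item[(c)] a \emph{slab step}: $D\ge-\eta_i$, $\operatorname{tol}\le\eta_i$ and $B(x_{X'},r_{X'})\subset S_i$.
\end{enumerate}
\end{proposition}

The losses $2i^{-2}$ are summable and the gains $1/i$ are not. The losses $\eta_i$ are not summable, so slab steps will be taken rarely, with neutral steps to pass the time.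

\section{Proof of the dichotomy}\label{sec:dichotomy}

\subsection{Normalization and weights}

Fix $X$ and $J$. Rescale by $h\mapsto x_X\delta_{r_X}h$, so that $x_X=0$ and $r_X=1$; generations keep their labels, and tolerances are unchanged. Write
\[
v=v_X,\quad\varepsilon=\varepsilon_i,\quad t_*=t_i,\quad w=w_i,\quad\rho=\rho_i,\quad P=P_{i+1},\quad\nu=\nu_{i+1},\quad\Phi_j=\Phi_j^{i+1}.
\]
We take $i_0$ so large that $i\ge2$, $l_i\ge2$ and $w\le t_*/100$; thus $\rho\le w/1000$, $w\le t_*/100$, $t_*\le\frac1{16}$. By \eqref{eq:gap} and $r_X\ge\sigma_{k(i,P_i)}$ before rescaling, for every generation $k\ge k_{i+1}$ the rescaled diameter bound $A\sigma_k/r_X$ is at most $\rho$. By \eqref{eq:state}, $u:=F-F(0)-\langle v,\pi\rangle$ satisfies $|u|\le\varepsilon$ on $B_1$, and $\nabla u=\nabla F-v$.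

Let $\xi=\nabla J(v)$ and let $E$ be a unit vector with $\xi=|\xi|E$. The argument is run with one of two weights.
\begin{itemize}
\item \emph{Flat weight:} $\omega\equiv1$, $E'=E$, $\zeta=0$.
\item \emph{Slab weight:} $\ell\in\mathcal L_i$ and $E'\in\ker\ell$ as in Lemma~\ref{lem:net}, $\zeta=1/i$, and $\omega=(|\ell-c|+w)^{-a}$. The number $c$ is defined, in the original coordinates, by letting $\ell(x_X)+r_Xc$ be the point of $\frac{t_ir_X}{100}\mathbb{Z}$ nearest to $\ell(x_X)$. Then $|c|\le t_*/200$, and since $\ell(x_X\delta_{r_X}h)=\ell(x_X)+r_X\ell(h)$, the set $\{h:|\ell(h)-c|<4w\}$ corresponds to a subset of $S_i$.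
\end{itemize}
In both cases $|E-E'|\le\zeta$, $\omega$ is Lipschitz, and $E'\omega=0$ almost everywhere. For the slab weight, $\omega=\psi\circ\ell$ with $\psi$ smooth off $c$; off the null hyperplane $\{\ell=c\}$ we have $X_j\omega=\psi'(\ell)\,\ell(X_j)$, so $E'\omega=\psi'(\ell)\,\ell(E')=0$. For $h,h'$ in one cube of generation at least $k_{i+1}$,
\begin{equation}\label{eq:wcube}
|\omega(h)-\omega(h')|\le C\frac\rho w\,\omega(h),\qquad\omega(h)\le2\omega(h').
\end{equation}
Indeed, $\tau=|\ell(h)-c|+w$ and $\tau'=|\ell(h')-c|+w$ are at least $w$ and $|\tau-\tau'|\le\rho\le w/1000$. So $|\tau^{-a}-\tau'^{-a}|\le a\rho(\tau-\rho)^{-a-1}\le C\frac\rho w\tau^{-a}$, and $\tau'\le1.001\,\tau$.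

Put $W(t)=\omega(B_t)$. Lemma~\ref{lem:weight} gives
\begin{equation}\label{eq:W}
W(4t)\le CW(t),\qquad W(1)\le C\inf_{B_1}\omega\le C\inf_{B_t}\omega\le Ct^{-H}W(t)\quad(t\le1).
\end{equation}
For the slab weight and $t\in\{t_*,1\}$, the point $h=\exp(\frac t2e_\ell)\in B_t$ has $|\ell(h)-c|\ge\frac t2-\frac{t_*}{200}\ge\frac t4$, so $\inf_{B_t}\omega\le(t/4)^{-a}$, and Lemma~\ref{lem:weight}(i) gives
\begin{equation}\label{eq:Wslab}
W(t_*)\le Ct_*^{H-a},\qquad W(1)\le C .
\end{equation}

\subsection{Choosing the generation}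

The next state must have $\mathcal V_Q\le\nu$, and we need this for most cubes as seen by $\omega$. We therefore pigeonhole with the weight. Let $U\subset B_2$ be the union of the cubes of $\mathcal D_{k(i+1,1)}$ that meet $B_1$, and let $\omega_1=\mathbb E_{k(i+1,1)}\omega$. By \eqref{eq:wcube}, $\omega\le2\omega_1$. Since $\omega_1$ is constant on each of these cubes, \eqref{eq:orth} gives $\sum_{j\le P}\int_U\omega_1|\Phi_{j+1}-\Phi_j|^2\le m\,\omega(U)\le CW(1)$. As $U$ covers almost all of $B_1$, we can fix $j\in\{1,\dots,P\}$ with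
\begin{equation}\label{eq:pigeon}
\int_{B_1}\omega\,|\Phi_{j+1}-\Phi_j|^2\le\frac CP\,W(1).
\end{equation}
From now on \emph{cube} means $Q\in\mathcal D_{k(i+1,j)}$, rescaled. Its radius is $r_Q=r_{i+1,j}/r_X$, so $B(x_Q,4r_Q)\subset Q$ and $\operatorname{diam}Q\le Ar_Q\le\rho$. Let $v_Q$ be the value of $\Phi_j$ on $Q$ and $D_Q=J(v_Q)-J(v)$. Let $\mathcal V$ and $D$ be the functions equal to $\mathcal V_Q$ and $D_Q$ on $Q$, and put
\[
\Gamma=|\Phi_{j+1}-v|\le2\kappa,\qquad M_t\Gamma(y)=\sup_{0<r\le t}\operatorname{av}_{B(y,r)}\Gamma .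
\]
For $t\le\frac14$, cubes meeting $B_{2t}$ lie in $B_1$, and $\omega(Q)\mathcal V_Q\le2\int_Q\omega|\Phi_{j+1}-\Phi_j|^2$ by \eqref{eq:wcube}. So \eqref{eq:pigeon} gives
\begin{equation}\label{eq:pigeonV}
\int_{B_{2t}}\omega\,\mathcal V\le\frac CP\,W(1)\qquad(t\le\tfrac14).
\end{equation}

\subsection{Tolerance and the maximal function}

At scales below $t$ the tolerance is controlled by $M_t\Gamma$, and at scales above $t$ by the bound $|u|\le\varepsilon$.

\begin{lemma}\label{lem:tol}
Let $Q$ be a cube with $\mathcal V_Q\le\nu$, let $0<t\le\frac1{16}$ and $y\in Q\cap B_{2t}$. Then $X'=(Q,j)$ is a state of index $i+1$, $X\to X'$ is a step with $J(X')-J(X)=D_Q$, and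
\begin{equation}\label{eq:tol}
\operatorname{tol}(X,X')\le C\bigl(M_t\Gamma(y)+i^{-b/2}\bigr)^{c_0}+C\varepsilon/t .
\end{equation}
\end{lemma}

\begin{proof}
The pair $X'$ is a state by definition, with $v_{X'}=v_Q$. We have $|x_Q|<2t+\rho<\frac14$ and $r_Q\le\rho\le10^{-3}$, so $X\to X'$. Let $A'=A+4$ and $r_Q\le|h|\le\frac12$.

Suppose $|h|\le t/A'$. Apply Lemma~\ref{lem:approx} at $x_Q$ with $R=|h|$, the vector $v$ and the generation $k(i+1,j+1)$ of $\Phi_{j+1}$. As $R\ge r_Q$, we have $\varrho\le A\lambda^{q_{i+1}}\le1$ and $\varrho^{1/s}\le Ci^{-b/2}$. As $d(y,x_Q)\le Ar_Q\le A|h|$, we have $B(x_Q,4|h|)\subset B(y,A'|h|)$ with $A'|h|\le t$, so $\operatorname{av}_{B(x_Q,4|h|)}\Gamma\le(A'/4)^HM_t\Gamma(y)$. This gives the first term of \eqref{eq:tol}.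

Suppose $|h|>t/A'$. Then $x_Q$ and $x_Qh$ lie in $B_1$, and $|F(x_Qh)-F(x_Q)-\langle v,\pi(h)\rangle|=|u(x_Qh)-u(x_Q)|\le2\varepsilon\le(2A'\varepsilon/t)|h|$.
\end{proof}

Let $T=\{4^{-2},4^{-3},\dots,4^{-l_i}=t_*\}$. Let $\Lambda\ge1$ be a constant, to be fixed in the proof of Lemma~\ref{lem:energy} in terms of $G$ alone, and let $|\theta|\le1$. A cube $Q$ is \emph{$\theta$-good} if $\mathcal V_Q\le\nu$ and there are $t\in T$ and $y\in Q\cap B_{2t}$ with
\[
(M_t\Gamma(y))^2\le\Lambda(D_Q-\theta).
\]
By Lemma~\ref{lem:tol}, a $\theta$-good cube gives a step with $D\ge\theta$ whose tolerance is paid for by its gain. Since $t\ge t_*$, $\varepsilon/t_*\le Ci^{-5}$, $bc_0/2=7$ and $x\mapsto x^{c_0}$ is subadditive,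
\begin{equation}\label{eq:goodtol}
\operatorname{tol}\le C\Lambda^{\alpha}(D-\theta)^{\alpha}+Ci^{-5}.
\end{equation}

\subsection{The energy estimate}

We show that without $\theta$-good cubes the weighted mean of $\Gamma^2$ near the center is small; this is the counterpart of \eqref{eq:model}. The no-gain inequality now has the term $\Lambda^{-1}(M_t\Gamma)^2$, which Lemma~\ref{lem:weight}(iii) bounds by the energy on a larger ball. So the energy at scale $t$ is bounded by a small multiple of the energy at scale $4t$, and we iterate from $\frac14$ down to $t_*$. Let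
\[
\mathcal E(t)=\int_{B_t}\omega\,\Gamma^2,\qquad\bar{\mathcal E}(t)=\frac{\mathcal E(t)}{W(t)}\le4\kappa^2,\qquad\Delta=\frac\varepsilon{t_*}+\zeta+\frac\rho w+\frac1{\nu Pt_*^H}.
\]

\begin{lemma}\label{lem:energy}
For a suitable $\Lambda$ depending only on $G$, if there is no $\theta$-good cube, then
\[
\bar{\mathcal E}(t_*)\le C(\theta+\Delta+t_*^2)\quad\text{if }\theta\ge0,\qquad\bar{\mathcal E}(t_*)\le2\theta+C(\Delta+t_*^2)\quad\text{if }\theta<0 .
\]
\end{lemma}

\begin{proof}
Until $\Lambda$ is fixed, the constants $C$ do not depend on it. Let $t\in T$ and let $y\in B_{2t}$ lie in a cube $Q$. If $\mathcal V_Q\le\nu$, then $D_Q<\theta+\Lambda^{-1}(M_t\Gamma(y))^2$ because $Q$ is not $\theta$-good. If $\mathcal V_Q>\nu$, then \eqref{eq:J} and $\theta\ge-1$ give $D_Q\le12\kappa^2\le\theta+(12\kappa^2+1)\mathcal V_Q/\nu$. So almost everywhere on $B_{2t}$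
\begin{equation}\label{eq:nogain}
D\le\theta+\Lambda^{-1}(M_t\Gamma)^2+\frac C\nu\mathcal V .
\end{equation}
Let $\chi(h)=\min(1,(2-|h|/t)^+)$. It equals $1$ on $B_t$, vanishes off $B_{2t}$ and is $1/t$-Lipschitz; moreover $W(t)\le\int\chi\omega\le CW(t)$. By \eqref{eq:J}, $D=\langle\xi,\Phi_j-v\rangle+c_J|\Phi_j-v|^2$, so
\begin{equation}\label{eq:identity}
c_J\int\chi\omega\,|\Phi_j-v|^2=\int\chi\omega\,D-|\xi|\int\chi\omega\,\langle E,\Phi_j-v\rangle,\qquad|\xi|\le4\kappa .
\end{equation}

\emph{The linear term.} We pass from $E$ to $E'$ and from $\Phi_j$ to $\nabla F$: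
\[
\langle E,\Phi_j-v\rangle=\langle E-E',\Phi_j-v\rangle+\langle E',\Phi_j-\nabla F\rangle+E'u .
\]
The first summand is at most $2\kappa\zeta$ in absolute value and contributes at most $C\zeta W(t)$. For the second, let $\mathbb E=\mathbb E_{k(i+1,j)}$. For $h,h'$ in one cube, \eqref{eq:wcube} and $w\le t$ give $|\chi\omega(h)-\chi\omega(h')|\le(\frac\rho t+C\frac\rho w)\omega(h)\le C\frac\rho w\omega(h)$, and the cubes on which $\chi\not\equiv0$ lie in $B_{4t}$. Hence
\[
\Bigl|\int\chi\omega\,(\Phi_j-\nabla F)\Bigr|=\Bigl|\int(\mathbb E[\chi\omega]-\chi\omega)\nabla F\Bigr|\le C\frac\rho wW(4t)\le C\frac\rho wW(t).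
\]
The third is where the invariance of the weight is used. By \eqref{eq:ibp}, the product rule and $E'\omega=0$,
\[
\Bigl|\int\chi\omega\,E'u\Bigr|=\Bigl|\int u\,\omega\,E'\chi\Bigr|\le\varepsilon\,\frac\kappa t\,W(4t)\le C\frac\varepsilon tW(t),
\]
since $|E'\chi|\le\kappa/t$ and $E'\chi$ vanishes off $\overline{B_{2t}}\subset B_{4t}\subset B_1$. Had the derivative fallen on $\omega$, it would have cost a factor $1/w$. Altogether the linear term of \eqref{eq:identity} is at most $C(\frac\varepsilon{t_*}+\zeta+\frac\rho w)W(t)$ in absolute value.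

\emph{The gain term.} On $B_{2t}$ we have $M_t\Gamma\le M(\Gamma1_{B_{3t}})$. By \eqref{eq:nogain}, Lemma~\ref{lem:weight}(iii) and \eqref{eq:pigeonV},
\[
\int\chi\omega\,D\le\theta\int\chi\omega+\frac C\Lambda\mathcal E(4t)+\frac C{\nu P}W(1).
\]

\emph{The recursion.} From $\Gamma^2\le2|\Phi_j-v|^2+2|\Phi_{j+1}-\Phi_j|^2$, \eqref{eq:identity} and \eqref{eq:pigeon},
\[
\mathcal E(t)\le\frac2{c_J}\Bigl[\theta\int\chi\omega+\frac C\Lambda\mathcal E(4t)+\frac C{\nu P}W(1)+C\Bigl(\frac\varepsilon{t_*}+\zeta+\frac\rho w\Bigr)W(t)\Bigr]+\frac CPW(1).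
\]
Here $2/c_J\in[2,4]$, so the term with $\theta$ is at most $C\theta W(t)$ if $\theta\ge0$ and at most $2\theta W(t)$ if $\theta<0$. Divide by $W(t)$ and use \eqref{eq:W}, $t\ge t_*$ and $\nu\le1$. With a constant $C_1\ge1$ independent of $\Lambda$,
\[
\bar{\mathcal E}(t)\le\beta+\frac{C_1}\Lambda\,\bar{\mathcal E}(4t),\qquad\beta=\begin{cases}C_1(\theta+\Delta),&\theta\ge0,\\2\theta+C_1\Delta,&\theta<0.\end{cases}
\]
Fix $\Lambda=16C_1$. Iterating over the $l_i-1\ge1$ elements of $T$,
\[
\bar{\mathcal E}(t_*)\le\beta\,\Xi+16^{-(l_i-1)}\bar{\mathcal E}(\tfrac14)\le\beta\,\Xi+64\kappa^2t_*^2,\qquad\Xi=\sum_{l=0}^{l_i-2}16^{-l}\in[1,\tfrac{16}{15}],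
\]
because $16^{-l_i}=t_*^2$. If $\theta\ge0$ then $\beta\,\Xi\le\frac{16}{15}\beta$. If $\theta<0$ then $\beta\,\Xi\le2\theta+\frac{16}{15}C_1\Delta$.
\end{proof}

The parameters of Section~\ref{sec:set} were chosen so that $\varepsilon/t_*\le Ci^{-5}$, $\rho/w\le i^{-4}$, $t_*^2\le i^{-4}$ and $(\nu Pt_*^H)^{-1}\le(i+1)^{b-p}(4i^2)^H\le Ci^{-4}$. Therefore
\[
\Delta+t_*^2\le Ci^{-4}\ \text{ for the flat weight},\qquad\Delta+t_*^2\le C/i\ \text{ for the slab weight}.
\]
Put $K=\max(1,C\Lambda^\alpha)$ with the constant of \eqref{eq:goodtol}, and $\eta_i=C_2i^{-3c_0/8}$ with $C_2$ larger than the finitely many constants below.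

\subsection{The neutral step}

Use the flat weight and $\theta=-2i^{-2}$. If there were no $\theta$-good cube, Lemma~\ref{lem:energy} would give $0\le-4i^{-2}+Ci^{-4}$, which is false for large $i$. So there is a $\theta$-good cube. It gives a step with $D\ge-2i^{-2}$ and, by \eqref{eq:goodtol}, $\operatorname{tol}\le K(D^++2i^{-2})^\alpha+Ci^{-5}\le K(D^+)^\alpha+Ci^{-c_0}\le K(D^+)^\alpha+\eta_i$.

\subsection{The gaining step or the slab step}

Use the slab weight and $\theta=1/i$. A $\theta$-good cube gives a step with $D\ge1/i$ and $\operatorname{tol}\le KD^\alpha+Ci^{-5}$, which is a gaining step. Suppose that there is none. Then $\bar{\mathcal E}(t_*)\le C/i$ by Lemma~\ref{lem:energy}, and we look for the next state in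
\[
\Sigma=\{h\in B_{t_*/8}:|\ell(h)-c|<w\}.
\]

First, $|\Sigma|\ge wt_*^{H-1}/C$. The dilation $\delta_{1/t_*}$ maps $\Sigma$ to $\{h\in B_{1/8}:|\ell(h)-\tilde c|<\tilde w\}$ with $|\tilde c|\le\frac1{200}$ and $\tilde w=w/t_*\le\frac1{100}$. The compact set $\{\exp(Y):Y\in V_1,\ |Y|\le\frac1{50}\}$ lies in the open set $B_{1/8}$, so $B_{1/8}$ contains its Euclidean neighborhood of some radius depending only on $G$. If $|\tau-\tilde c|<\tilde w$ then $|\tau|\le\frac1{50}$, so the slice $B_{1/8}\cap\{\ell=\tau\}$ contains a disc of that radius about $\exp(\tau e_\ell)$ and has hyperplane measure at least $1/C$. Integrating over $\tau$ gives measure at least $2\tilde w/C$, and scaling back multiplies by $t_*^H$.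

On $\Sigma$ we have $\omega\ge(2w)^{-a}$, so $\operatorname{av}_\Sigma\phi\le Cw^{a-1}t_*^{1-H}\int_{B_{t_*/8}}\omega\phi$ for $\phi\ge0$. Note that $w^{a-1}=(4i^\gamma)^{1/(4\gamma)}\le2i^{1/4}$. For $y\in B_{t_*/8}$ the balls in $M_{t_*/8}\Gamma(y)$ lie in $B_{t_*}$. So Lemma~\ref{lem:weight}(iii) and \eqref{eq:Wslab} give
\[
\operatorname{av}_\Sigma(M_{t_*/8}\Gamma)^2\le Cw^{a-1}t_*^{1-H}\,\bar{\mathcal E}(t_*)\,W(t_*)\le C\,\bar{\mathcal E}(t_*)\Bigl(\frac{t_*}w\Bigr)^{1-a}\le C_3\,i^{-3/4},
\]
and \eqref{eq:pigeonV} and \eqref{eq:Wslab} give, for large $i$,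
\[
\frac1\nu\operatorname{av}_\Sigma\mathcal V\le\frac{Cw^{a-1}t_*^{1-H}}{\nu P}\le Ci^{1/4+2H+b-p}=Ci^{-15/4}\le\frac14 .
\]
By Chebyshev's inequality, each of the conditions $\mathcal V>\nu$ and $(M_{t_*/8}\Gamma)^2>4C_3i^{-3/4}$ holds on at most a quarter of $\Sigma$. So there is $y\in\Sigma$, lying in a cube $Q$, with $\mathcal V_Q\le\nu$ and $M_{t_*/8}\Gamma(y)\le Ci^{-3/8}$. We check the three properties of a slab step for $X'=(Q,j)$.

\emph{Tolerance.} Lemma~\ref{lem:tol} with $t=t_*/8$ gives a step with $\operatorname{tol}\le C(i^{-3/8}+i^{-b/2})^{c_0}+Ci^{-5}\le\eta_i$.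

\emph{Loss.} We have $Q\subset B(y,2Ar_Q)$, $|B(y,2Ar_Q)|\le C|Q|$ and $2Ar_Q\le2\rho\le t_*/8$. As $v_Q=\operatorname{av}_Q\Phi_{j+1}$, we get $|v_Q-v|\le\operatorname{av}_Q\Gamma\le CM_{t_*/8}\Gamma(y)\le Ci^{-3/8}$, and \eqref{eq:J} gives $D\ge-4\kappa|v_Q-v|\ge-\eta_i$.

\emph{Position.} Since $\operatorname{diam}Q\le\rho\le w$ and $y\in\Sigma$, we have $|\ell-c|<2w$ on $Q$. So in the original coordinates $B(x_{X'},r_{X'})\subset Q\subset S_i$.

This proves Proposition~\ref{prop:dich}.

\section{The sequence of states and the proof of Theorem~\ref{thm:main}}\label{sec:chain}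

We need an infinite sequence of steps with infinitely many slab steps, tolerances tending to $0$, and convergent $v_i$. With $J(v)=|v|^2$ alone and sparse slab steps, the losses would be summable, so $|v_i|^2$ would converge and the tolerances would tend to $0$; but nothing would prevent $v_i$ from turning along a sphere. We therefore work in stages. Stage $n$ ends at a state $Y_n$ that nearly maximizes a functional $J_n$ among all admissible continuations, and $J_{n+1}$ is $J_n$ minus a penalty for moving away from $v_{Y_n}$. A continuation that nearly preserves $J_{n+1}$ and moves far from $v_{Y_n}$ would increase $J_n$ too much.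

\begin{proposition}\label{prop:chain}
Let $F$ be $1$-Lipschitz on $G$ and $\Omega$ open and nonempty. There are states $X_i$ of index $i$, $i\ge i_1$, with $Q_{X_{i_1}}\subset\Omega$ and $X_i\to X_{i+1}$, such that $v_{X_i}$ converges, $\operatorname{tol}(X_i,X_{i+1})\to0$, and $B(x_{X_{i+1}},r_{X_{i+1}})\subset S_i$ for infinitely many $i$.
\end{proposition}

\begin{proof}
Choose $\mu_0,\mu_1,\ldots>0$ such that for $n\ge1$
\[
\mu_n\le\mu_{n-1}/2,\qquad K(2\mu_n)^\alpha\le2^{-n},\qquad2\mu_n\le4^{-n}2^{-n-1},
\]
and then $i_0\le I_0<I_1<\dots$ such that $\eta_i\le\min(2^{-n},\mu_{n+1}/4)$ for $i\ge I_n$ and $\sum_{i\ge I_n}2i^{-2}\le\mu_{n+1}/4$. By Lemma~\ref{lem:states}(ii) there is a state $Y_{-1}$ of index at least $I_0$ with $Q_{Y_{-1}}\subset\Omega$. We construct states $Y_0,Y_1,\dots$, with $Y_n$ of index at least $I_{n+1}$, and put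
\[
J_0(v)=|v|^2,\qquad J_n(v)=J_{n-1}(v)-2^{-n-1}|v-v_{Y_{n-1}}|^2\quad(n\ge1).
\]
All $J_n$ belong to $\mathcal J$. A step $Z\to Z'$ is \emph{$n$-admissible} if $\operatorname{tol}(Z,Z')\le2^{-n}+K(D_n^+)^\alpha$, where $D_n=J_n(Z')-J_n(Z)$. From an index at least $I_n$, each step given by Proposition~\ref{prop:dich} for $J_n$ is $n$-admissible, since $\eta_i\le2^{-n}$. Given $Y_{n-1}$, let $\mathcal C_n$ be the set of finite chains $Y_{n-1}=Z_0\to Z_1\to\dots\to Z_l$, $l\ge0$, of $n$-admissible steps with $J_n(Z_k)\ge J_n(Y_{n-1})-\mu_n$ for all $k$. Let $R_n$ be the supremum of $J_n(Z_l)$ over $\mathcal C_n$. Then $J_n(Y_{n-1})\le R_n\le m$, by the chain with $l=0$ and by $J_n\le J_0$.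

\emph{Stage $n\ge0$.} Take a chain in $\mathcal C_n$ whose endpoint has $J_n\ge R_n-\mu_{n+1}/4$. Extend it by neutral steps for $J_n$ until the index is at least $I_{n+1}$; their total loss is at most $\mu_{n+1}/4$. Then take gaining steps for $J_n$ as long as one exists. They gain at least $1/i$ at consecutive indices $i$, while $J_n\le m$ and $\sum1/i=\infty$, so after finitely many of them no gaining step exists. Then a slab step exists; take it and let $Y_n$ be the new state. Its loss is at most $\eta_i\le\mu_{n+1}/4$. Along the whole extension $J_n\ge R_n-\frac34\mu_{n+1}\ge J_n(Y_{n-1})-\mu_n$, so the chain from $Y_{n-1}$ to $Y_n$, call it $\mathcal Y_n$, belongs to $\mathcal C_n$, and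
\begin{equation}\label{eq:nearmax}
J_n(Y_n)\ge R_n-\mu_{n+1}.
\end{equation}

\emph{Claim.} Let $n\ge1$. Every state $Z$ of a chain in $\mathcal C_n$ satisfies
\begin{equation}\label{eq:trap}
|v_Z-v_{Y_{n-1}}|\le2^{-n},\qquad J_n(Z)\le J_n(Y_{n-1})+\mu_n .
\end{equation}
The near-maximality \eqref{eq:nearmax} of $Y_{n-1}$ only speaks of chains in $\mathcal C_{n-1}$. So we show, by induction on $k$, that $\mathcal Y_{n-1}$ followed by $Z_0\to\dots\to Z_k$ lies in $\mathcal C_{n-1}$, and that this gives \eqref{eq:trap} for $Z_k$. For $k=0$ the chain is $\mathcal Y_{n-1}$. Let $\bar v=v_{Y_{n-1}}$, and note $J_n\le J_{n-1}$ and $J_n(Y_{n-1})=J_{n-1}(Y_{n-1})$. Suppose the chain up to $Z_k$ lies in $\mathcal C_{n-1}$. By \eqref{eq:nearmax} for $n-1$,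
\[
J_n(Z_k)\le J_{n-1}(Z_k)\le R_{n-1}\le J_n(Y_{n-1})+\mu_n,
\]
and, since $J_n(Z_k)\ge J_n(Y_{n-1})-\mu_n$,
\[
2^{-n-1}|v_{Z_k}-\bar v|^2=J_{n-1}(Z_k)-J_n(Z_k)\le2\mu_n\le4^{-n}2^{-n-1}.
\]
This is \eqref{eq:trap} for $Z_k$. If there is a next state $Z_{k+1}$, then
\[
J_{n-1}(Z_{k+1})\ge J_n(Z_{k+1})\ge J_{n-1}(Y_{n-1})-\mu_n\ge R_{n-1}-2\mu_n\ge J_{n-1}(Y_{n-2})-\mu_{n-1}.
\]
The gains of the step $Z_k\to Z_{k+1}$ satisfy $D_n=D_{n-1}-2^{-n-1}|v_{Z_{k+1}}-\bar v|^2+2^{-n-1}|v_{Z_k}-\bar v|^2\le D_{n-1}+2\mu_n$. As $x\mapsto x^\alpha$ is increasing and subadditive on $[0,\infty)$,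
\[
\operatorname{tol}(Z_k,Z_{k+1})\le2^{-n}+K(D_{n-1}^+)^\alpha+K(2\mu_n)^\alpha\le2^{-(n-1)}+K(D_{n-1}^+)^\alpha .
\]
So the step is $(n-1)$-admissible, the chain up to $Z_{k+1}$ lies in $\mathcal C_{n-1}$, and the claim is proved.

Concatenate $\mathcal Y_0,\mathcal Y_1,\dots$ to a sequence $X_i$, $i\ge i_1$, with $X_{i_1}=Y_{-1}$. Each $\mathcal Y_n$ ends with a slab step, so the sequence is infinite and has infinitely many slab steps. By \eqref{eq:trap}, $|v_{Y_n}-v_{Y_{n-1}}|\le2^{-n}$, so $v_{Y_n}$ converges, and all vectors of $\mathcal Y_n$ are within $2^{-n}$ of $v_{Y_{n-1}}$; hence $v_{X_i}$ converges. Along $\mathcal Y_n$, $n\ge1$, the values of $J_n$ stay within $\mu_n$ of $J_n(Y_{n-1})$, so $D_n\le2\mu_n$ and each tolerance is at most $2^{-n}+K(2\mu_n)^\alpha\le2^{1-n}$.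
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The sets $N_0$ and $N$ of Section~\ref{sec:set} are null $G_\delta$ sets by Lemma~\ref{lem:null}. Let $f\colon\Omega\to\mathbb{R}$ be Lipschitz with constant $\Lambda_f>0$. McShane's formula $F(x)=\inf_{y\in\Omega}(f(y)/\Lambda_f+d(x,y))$ defines a $1$-Lipschitz function on $G$ equal to $f/\Lambda_f$ on $\Omega$. Take the states $X_i$ of Proposition~\ref{prop:chain} and the point $x_*$ of Lemma~\ref{lem:limit}. Then $F$ is differentiable at $x_*$, and $x_*\in B(x_{X_i},r_{X_i})\subset Q_{X_i}$ for all $i$. For $i=i_1$ this gives $x_*\in\Omega$, and since $\Omega$ is open, $f$ is differentiable at $x_*$. Finally $x_*\in B(x_{X_{i+1}},r_{X_{i+1}})\subset S_i$ for infinitely many $i$, so $x_*\in N$.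
\end{proof}

Theorem~\ref{thm:F23} follows, with $m=2$, $s=3$, $H=10$.

\section{The line}\label{sec:line}

The following fact is due to Zahorski; we include a proof.

\begin{proposition}\label{prop:line}
For every null set $Z\subset\mathbb{R}$ there is a Lipschitz function $f\colon\mathbb{R}\to\mathbb{R}$ differentiable at no point of $Z$.
\end{proposition}

\begin{proof}
Put $U_0=\mathbb{R}$ and let $U_1\supset Z$ be open with $|U_1|<1$. Given an open $U_k\supset Z$, $k\ge1$, cover $Z\cap I$, for each component $I$ of $U_k$, by an open subset of $I$ of measure at most $|I|/4$, and let $U_{k+1}$ be the union of these subsets. Then $Z\subset U_{k+1}\subset U_k$, $|U_{k+1}\cap I|\le|I|/4$ for each such $I$, and $|U_k|\le4^{1-k}$. Let $g=1$ on $U_k\setminus U_{k+1}$ for even $k$ and $g=0$ elsewhere, and let $f(x)=\int_0^xg$, which is $1$-Lipschitz.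

Let $x\in Z$ and let $I_k=(\alpha_k,\beta_k)$ be the component of $U_k$ containing $x$, $k\ge1$, so $|I_k|\to0$. On $I_k\setminus U_{k+1}$, which fills at least three quarters of $I_k$, the function $g$ equals $1$ for even $k$ and $0$ for odd $k$. So the quotient $\frac{f(\beta_k)-f(\alpha_k)}{\beta_k-\alpha_k}$ is at least $\frac34$ for even $k$ and at most $\frac14$ for odd $k$. It is a convex combination of $\frac{f(\beta_k)-f(x)}{\beta_k-x}$ and $\frac{f(x)-f(\alpha_k)}{x-\alpha_k}$, so it would converge to $f'(x)$ if $f$ were differentiable at $x$.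
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
Let $G$ be nontrivial, so $m\ge1$. If $m=1$, then $V_2=[V_1,V_1]=0$, so $\mathfrak g=V_1$ and $G$ is $\mathbb{R}$ with its usual distance, measure and notion of derivative; by Proposition~\ref{prop:line} no null set is a UDS. If $m\ge2$, then $G$ has dimension at least $2$, so it is not isomorphic to $\mathbb{R}$, and Theorem~\ref{thm:main} with $\Omega=G$ gives a null UDS.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Christ}
M. Christ, \emph{A $T(b)$ theorem with remarks on analytic capacity and the Cauchy integral}, Colloq. Math. (1990).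

\bibitem{PS}
Andrea Pinamonti and Gareth Speight, \emph{Universal Differentiability Sets in Carnot Groups of Arbitrarily High Step}, arXiv:1711.11433 (2017).

\end{thebibliography}
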